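# Complete and minimal exponential systems on four intervals with density below $|E|/2\pi$

## Exponential systems, duality and spectra

Throughout, $E\subset\mathbb R$ is a finite union of bounded intervals of positive length, $|E|$ is its Lebesgue measure, and $e_\lambda(t)=e^{i\lambda t}$ for $\lambda\in\mathbb C$. We fix a set $\Lambda\subset\mathbb C$ of frequencies and look at the system $\{e_\lambda\}_{\lambda\in\Lambda}$ in $L^2(E)$.

**Definition 1 (complete, minimal).** The system is *complete* in $L^2(E)$ if its linear span is dense. It is *minimal* if no $e_\lambda$ lies in the closed linear span of the others.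

On $E=[0,2\pi]$ the set $\Lambda=\mathbb Z$ gives an orthogonal basis, so the system is complete and minimal. Remove $0$: the system is still minimal, but no longer complete, because $1$ is orthogonal to the rest. Add $\frac12$: the system is still complete but no longer minimal, because $e_{1/2}$ lies in the closed span of the integer exponentials.

**Definition 2 (transform).** For $u\in L^2(\mathbb R)$ of compact support put $\hat u(z)=\int u(t)e^{izt}\,dt$, an entire function. For $\varphi\in L^2(E)$ we write $F=\hat\varphi$, that is, $F(z)=\int_E\varphi(t)e^{izt}\,dt$.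

Every continuous linear functional on $L^2(E)$ is $\psi\mapsto\int_E\varphi\psi$ for some $\varphi\in L^2(E)$, and its value at $e_\lambda$ is $F(\lambda)$. So by Hahn–Banach:

* the system is complete iff $F|_\Lambda=0$ implies $\varphi=0$;
* it is minimal iff for each $\lambda_0\in\Lambda$ some $\varphi\in L^2(E)$ has $F=0$ on $\Lambda\setminus\{\lambda_0\}$ and $F(\lambda_0)\neq0$.

We use these two criteria everywhere. For example, the transform of $1_{[0,1]}$ is $\frac{e^{iz}-1}{iz}$, with zeros $2\pi n$, $n\ne0$. So the frequencies $2\pi n$, $n\neq 0$, are not complete in $L^2(0,1)$.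

**Definition 3 (upper density, uniform discreteness).**
$$\mathcal D_+(\Lambda)=\limsup_{R\to\infty}\frac{\#(\Lambda\cap B(0,R))}{2R},$$
where $B(0,R)$ is the disk of radius $R$ centered at $0$. The set $\Lambda$ is *uniformly discrete* if distinct points of $\Lambda$ keep a distance bounded below by a positive constant.

Thus $\mathcal D_+(\mathbb Z)=1$, and $\mathcal D_+(\{2^n\}_{n\ge0})=0$ because only $O(\log R)$ of these points lie in $B(0,R)$. Both sets are uniformly discrete. The set $\mathbb Z\cup\{n+\frac1{|n|+2}\}_{n\in\mathbb Z}$ is not.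

**Definition 4 (spectrum).** If $f=\hat\psi$ with $\psi\in L^2(\mathbb R)$ of compact support, the (closed) support of $\psi$ is the *spectrum* of $f$.

For instance $\frac{e^{iz}-1}{iz}$ has spectrum $[0,1]$, and multiplication by $e^{-i\varepsilon z}$ shifts any spectrum by $-\varepsilon$. The product $\hat\psi_1\hat\psi_2$ is the transform of the convolution $\psi_1*\psi_2$, which is continuous with compact support. So a product of such transforms is again one, and its spectrum lies in the sum of the two spectra. By Plancherel such transforms are in $L^2(\mathbb R)$ on the real line. We need three facts about them.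

**Fact 1 (division).** If $f$ has spectrum in $[0,\ell]$ and $f(z_0)=0$, then $f/(z-z_0)$ is a transform with spectrum in $[0,\ell]$.

Let $f=\hat\psi$ and put $\chi(t)=-ie^{-iz_0t}\int_0^t\psi(s)e^{iz_0s}\,ds$ on $[0,\ell]$. Then $\chi(0)=0$, and $\chi(\ell)=0$ because $f(z_0)=0$. Moreover $i\chi'=\psi+z_0\chi$. Integrating by parts, $z\hat\chi=\int_0^\ell i\chi'e^{izt}dt=f+z_0\hat\chi$, so $\hat\chi=f/(z-z_0)$.

**Fact 2 (lengthening).** If $A$ has spectrum in $[0,\ell]$, $\delta>0$ and $\lambda_1\in\mathbb C$, then $(z-\lambda_1)\frac{e^{i\delta z}-1}{z}A(z)$ is a transform with spectrum in $[0,\ell+\delta]$.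

Indeed it equals $(e^{i\delta z}-1)A-\lambda_1\frac{e^{i\delta z}-1}zA$, and $\frac{e^{i\delta z}-1}z=i\int_0^\delta e^{izt}dt$ has spectrum $[0,\delta]$.

**Fact 3 (Titchmarsh–Cartwright–Levinson theorem; see B. Levin, *Lectures on Entire Functions*, Lecture 17).** If $f\not\equiv0$ is the transform of an $L^2$ function whose support has convex hull $[p,q]$, then the number $n(R)$ of zeros of $f$ in $|z|<R$, counted with multiplicity, satisfies $n(R)/2R\to(q-p)/2\pi$.

## Density versus measure on several intervals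

It is well known that when $E$ is a single interval, every $\Lambda$ for which the system is complete and minimal in $L^2(E)$ satisfies
$$\mathcal D_+(\Lambda)=\frac{|E|}{2\pi}.\tag{1}$$
In plain words: a system that spans and has nothing to spare has the frequency count dictated by the length. Does this persist when $E$ has gaps?

**Conjecture.** Let $E$ be a finite union of intervals and let $\{e_\lambda\}_{\lambda\in\Lambda}$ be complete and minimal in $L^2(E)$. Then $\Lambda$ satisfies (1).

The problem is taken from Anton Baranov, Yurii Belov, Alexander Kuznetsov, "Systems biorthogonal to exponential systems on a finite union of intervals", arXiv:2207.13336 (2022). We show that the conjecture is false. Fix an integer $N\ge2$ and put $h=\frac{2\pi}N$, $\alpha=\frac h2=\frac\pi N$,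
$$E=[0,\alpha]\cup[2\pi+\alpha,4\pi+\alpha]\cup[6\pi-h,6\pi]\cup[6\pi+\alpha,8\pi],\qquad |E|=4\pi+h.$$
The four intervals are disjoint, since $\frac{3h}2<2\pi$.

**Theorem 1.** There is a uniformly discrete $\Lambda\subset\mathbb R$ such that $\{e_\lambda\}_{\lambda\in\Lambda}$ is complete and minimal in $L^2(E)$ and
$$\lim_{R\to\infty}\frac{\#(\Lambda\cap B(0,R))}{2R}=1+\frac1N<2+\frac1N=\frac{|E|}{2\pi}.$$

For $N=2$ the set is $E=[0,\frac\pi2]\cup[\frac{5\pi}2,\frac{9\pi}2]\cup[5\pi,6\pi]\cup[\frac{13\pi}2,8\pi]$, with $\mathcal D_+(\Lambda)=\frac32$ and $|E|/2\pi=\frac52$. As $N\to\infty$ the ratio $\mathcal D_+(\Lambda)/(|E|/2\pi)=\frac{N+1}{2N+1}$ tends to $\frac12$. After the proof of Theorem 1 we prove what remains true in general (Theorem 2).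

## One interval: the zeros of a single function

Here is why (1) holds for one interval; we need to see what breaks. By translation let $E=[0,\ell]$. (A translation of $E$ multiplies every $F$ by some $e^{icz}$, which has no zeros.) Fix $\lambda_0\in\Lambda$, and let $F_0$ be a transform with spectrum in $[0,\ell]$, zero on $\Lambda\setminus\{\lambda_0\}$, with $F_0(\lambda_0)\ne0$.

*The zeros of $F_0$ are exactly $\Lambda\setminus\{\lambda_0\}$, all simple.* If there were one more zero $z_1$ (a point outside $\Lambda\setminus\{\lambda_0\}$, or a second-order zero at a point of it), then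
$$\frac{z-\lambda_0}{z-z_1}F_0=F_0+(z_1-\lambda_0)\frac{F_0}{z-z_1}$$
would be a nonzero transform with spectrum in $[0,\ell]$ (Fact 1), zero on all of $\Lambda$. This contradicts completeness.

*The spectrum of $F_0$ has convex hull $[0,\ell]$.* If the hull is $[p,q]$ with $\delta=\ell-(q-p)>0$, then $(z-\lambda_0)\frac{e^{i\delta z}-1}ze^{-ipz}F_0$ has spectrum in $[0,\ell]$ by Fact 2, is nonzero, and vanishes on $\Lambda$. This again contradicts completeness.

Fact 3 now gives $\#(\Lambda\cap B(0,R))/2R\to\ell/2\pi$.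

Now let $E$ have a gap. The argument stops at the division. In the formula for $\chi$ in Fact 1, on a gap to the right of the first piece of $E$, $\chi$ equals a constant times $e^{-iz_0t}$, and that constant vanishes only if the transform of the *first piece alone* vanishes at $z_0$. For example, take $E=[0,1]\cup[2,3]$ and $\varphi=1_{[0,1]}-1_{[2,3]}$. Then $F(0)=0$, but $F/z$ is the transform of a function equal to $-i$ on the whole gap $[1,2]$. So extra zeros can no longer be removed. Also, zero counting only sees the convex hull of $E$. For a minimal system, Fact 3 applied to one $F_0$ gives $\mathcal D_+(\Lambda)\le|\operatorname{conv}E|/2\pi$, which is $4$ for the four-interval set above.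

## Folding modulo $2\pi$

For $\varphi\in L^2(0,8\pi)$, $t\in[0,2\pi)$ and $k=0,1,2,3$ let $\varphi_k(t)=\varphi(t+2\pi k)$. We call $\varphi_k$ the *layer* $k$ of $\varphi$. Put
$$a=\sum_k\varphi_k,\qquad b=\sum_k(-1)^k\varphi_k,\qquad w=\sum_kk\varphi_k,$$
functions in $L^2(0,2\pi)$. Since $e^{2\pi ikn}=1$ for $n\in\mathbb Z$ and $e^{2\pi ik\mu}=(-1)^k$ for $\mu\in\mathbb Z+\frac12$,
$$F(n)=\hat a(n)\quad(n\in\mathbb Z),\qquad F(\mu)=\hat b(\mu)\quad(\mu\in\mathbb Z+\tfrac12).\tag{2}$$
Also $F'(n)=i\sum_k\int_0^{2\pi}(t+2\pi k)\varphi_ke^{int}dt=i\int_0^{2\pi}t\,a\,e^{int}dt+2\pi i\,\hat w(n)$, so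
$$a=0\ \Longrightarrow\ F'(n)=2\pi i\,\hat w(n)\quad(n\in\mathbb Z).\tag{3}$$
For real $x$, Cauchy–Schwarz gives $|F'(x)|\le C_1\|\varphi\|$ and $|F''(x)|\le C_2\|\varphi\|$ with $C_1=(8\pi)^{3/2}$, $C_2=(8\pi)^{5/2}$.

Two cases by hand. Let $E=[0,\pi]\cup[3\pi,4\pi]$. Folding fills $[0,2\pi)$ exactly once, so $\varphi\mapsto a$ is a unitary map onto $L^2(0,2\pi)$, and $\Lambda=\mathbb Z$ gives an orthogonal basis. The density is $1=|E|/2\pi$.

Let $E=[0,2\pi]\cup[4\pi,6\pi]$, with layers $0$ and $2$. The guess $\mathbb Z\cup(\mathbb Z+\frac12)$ is neither complete nor minimal. Here $b=a$, so every $\varphi$ with $\varphi_2=-\varphi_0$ has $F=0$ on this set; and if $F|_{\mathbb Z}=0$ then $a=0$, so $F(\mu)=0$ for each half-integer $\mu$. But $\mathbb Z\cup(\mathbb Z+\frac14)$ works. Indeed $F(n)$ is the transform of $\varphi_0+\varphi_2$ at $n$, $F(n+\frac14)$ is the transform of $\varphi_0-\varphi_2$ at $n+\frac14$, and both sets of exponentials are orthogonal bases of $L^2(0,2\pi)$. The density is $2=|E|/2\pi$.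

In the second case half of the data, namely $a$, is read by $\mathbb Z$. When $a=0$, (3) says that the other half, $w$, is read by *derivatives* at the integers. The next section exploits this with only one frequency per integer.

## Near-integer frequencies force analyticity

Put
$$\varepsilon_n=\eta e^{-|n|},\qquad \Lambda_B=\{n+\varepsilon_n\}_{n\in\mathbb Z},\qquad C_3=\frac{C_2}{4\pi},$$
with $\eta\in(0,\frac14)$ fixed so small that $C_3^2\sum_n\varepsilon_n^2\le\frac\pi2$.

**Lemma 1.** Let $\varphi\in L^2(0,8\pi)$.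

1. If $F=0$ on $\Lambda_B$, then $a$ agrees a.e. with a $2\pi$-periodic real-analytic function on $\mathbb R$.
2. If $a=0$, then $F(n+\varepsilon_n)=2\pi i\varepsilon_n\big(\hat w(n)+\varrho_n(\varphi)\big)$, where $\varrho_n$ is linear on the space $\{\varphi:a=0\}$ and $|\varrho_n(\varphi)|\le C_3\varepsilon_n\|\varphi\|$.
3. Let $w\mapsto\varphi^w$ be a linear map $L^2(0,2\pi)\to L^2(0,8\pi)$ such that $\varphi^w$ has $a=0$ and third folded function $w$, and $\|\varphi^w\|\le\|w\|$. Then $Tw=(\hat w(n)+\varrho_n(\varphi^w))_{n}$ is an isomorphism of $L^2(0,2\pi)$ onto $\ell^2(\mathbb Z)$.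

**Proof.** (1) We have $|\hat a(n)|=|F(n)-F(n+\varepsilon_n)|\le C_1\|\varphi\|\varepsilon_n=O(e^{-|n|})$. So the Fourier series $\frac1{2\pi}\sum\hat a(n)e^{-int}$ of $a$ converges locally uniformly in the strip $|\operatorname{Im}t|<1$.

(2) Put $\varrho_n(\varphi)=\frac{F(n+\varepsilon_n)-\varepsilon_nF'(n)}{2\pi i\varepsilon_n}$, which is linear in $\varphi$. The formula is (3). Since $F(n)=\hat a(n)=0$, Taylor's formula bounds the numerator by $\frac12C_2\varepsilon_n^2\|\varphi\|$.

(3) The map $w\mapsto(\hat w(n))_n$ is $\sqrt{2\pi}$ times a unitary map onto $\ell^2(\mathbb Z)$. The map $w\mapsto(\varrho_n(\varphi^w))_n$ has norm at most $C_3(\sum\varepsilon_n^2)^{1/2}\le\sqrt{\pi/2}=\frac12\sqrt{2\pi}$. A Neumann series finishes. $\square$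

So one frequency near each integer forces $a$ into the thin class of analytic functions, and once $a=0$ the same frequencies also determine $w$. What is left is to force $a=0$ by few extra conditions. An analytic function is determined by its derivatives at one point, and we now build a device that reads them.

## Finite differences detect a sign jump

The extra frequencies will come in blocks. Suppose that for each $k\ge1$ we are given $X_k>0$ with
$$X_k\in2N\mathbb Z+\tfrac32,\qquad X_k\ge N^k2^{k+1}(2k)!\,,\tag{4}$$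
and that block $k$ consists of $r=X_k+Nj$, $0\le j\le k$. Put $\zeta=e^{i\pi/N}$. Such an $r$ is $Nn+\frac32$ with $n\equiv j\pmod2$, so
$$e^{irh}=\zeta^3,\qquad e^{2\pi ir}=-1,\qquad e^{ir\alpha}=(-1)^je^{3\pi i/(2N)}.\tag{5}$$
Only the point $\alpha$ produces a factor that alternates inside a block.

**Lemma 2 (expansion).** Let $a$ be smooth and $2\pi$-periodic on $\mathbb R$, let $l\ge0$, and suppose $a^{(p)}(\alpha)=0$ for $0\le p<l$. For $d\in\{h,2\pi\}$ and $r=X_k+Nj$, $0\le j\le k$,
$$\Big(\int_0^\alpha-\int_\alpha^d\Big)a(t)e^{irt}dt=\sum_{p=0}^lA_pr^{-p-1}+(-1)^jB\,r^{-l-1}+\mathcal E(r),\qquad B=\frac{2(-1)^l}{i^{l+1}}e^{3\pi i/(2N)}a^{(l)}(\alpha),$$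
where $|\mathcal E(r)|\le C_*r^{-l-2}$ and $A_p,C_*$ do not depend on $k,j$. For smooth $y$ on $[0,h]$, $\int_0^hye^{irt}dt$ has such an expansion with $B=0$.

**Proof.** Integrating by parts $l+2$ times on an interval $[c,c']$,
$$\int_c^{c'}ye^{irt}dt=\sum_{p=0}^{l+1}\frac{(-1)^p}{(ir)^{p+1}}\Big[y^{(p)}e^{irt}\Big]_c^{c'}+\frac{(-1)^{l+2}}{(ir)^{l+2}}\int_c^{c'}y^{(l+2)}e^{irt}dt .$$
The term $p=l+1$ and the last integral are $O(r^{-l-2})$. By (5) the endpoints $0,h,2\pi$ contribute factors independent of $r$, hence terms $A_pr^{-p-1}$. At $\alpha$ the integral $\int_0^\alpha$ contributes $+a^{(p)}(\alpha)e^{ir\alpha}$ and $-\int_\alpha^d$ contributes the same again, which gives $(-1)^j\frac{2(-1)^p}{i^{p+1}}e^{3\pi i/(2N)}a^{(p)}(\alpha)r^{-p-1}$. For $p<l$ this vanishes. $\square$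

To isolate $B$ we difference over a block. Take the smallest case, $l=0$ and a block of two points. Then $\frac{A_0}{X}-\frac{A_0}{X+N}=O(X^{-2})$, while the alternating term adds up to $\frac BX+\frac B{X+N}\approx\frac{2B}X$. Since $l$ is not known in advance, the order of the difference must grow with $k$. Put
$$\Delta_k[G]=\sum_{j=0}^k(-1)^j\binom kjG(X_k+Nj).$$
Since $G(x)-G(x+N)=-N\int_0^1G'(x+Nu)\,du$, for smooth $G$ we have
$$\Delta_k[G]=(-N)^k\int_{[0,1]^k}G^{(k)}\big(X_k+N(u_1+\dots+u_k)\big)du,\qquad |\Delta_k[G]|\le N^k\sup_{[X_k,X_k+Nk]}|G^{(k)}|.\tag{6}$$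

**Lemma 3 (detection).** Let $D$ be defined on all the block points, with
$$D(r)=\sum_{p=0}^lA_pr^{-p-1}+(-1)^jBr^{-l-1}+\mathcal E(r),\qquad|\mathcal E(r)|\le C_*r^{-l-2}\qquad(r=X_k+Nj),$$
where $A_p,B,C_*$ do not depend on $k,j$. If $2^{-k}X_k^{l+1}\Delta_k[D]\to0$ as $k\to\infty$, then $B=0$.

**Proof.** Let $k\ge l+2$ and apply $\Delta_k$ term by term.

The $k$-th derivative of $x^{-p-1}$ has modulus $\frac{(p+k)!}{p!}x^{-p-1-k}$, so by (6) the term with $A_p$ contributes at most $|A_p|N^k(2k)!\,X_k^{-p-1-k}$, as $p\le l\le k$. The term $\mathcal E$ contributes at most $2^kC_*X_k^{-l-2}$. In the term with $B$ the signs cancel those of $\Delta_k$, so its modulus is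
$$|B|\sum_j\binom kj(X_k+Nj)^{-l-1}\ge|B|2^k(X_k+Nk)^{-l-1}.$$
Multiply by $2^{-k}X_k^{l+1}$ and use $N^k(2k)!\le X_k$:
$$|B|\Big(1+\frac{Nk}{X_k}\Big)^{-l-1}\le2^{-k}X_k^{l+1}|\Delta_k[D]|+\frac{C_*}{X_k}+X_k^{l+1-k}\sum_{p\le l}|A_p|.$$
Here $l+1-k\le-1$, and $X_k\to\infty$ and $Nk/X_k\to0$ by (4). The right side tends to $0$ and the left side to $|B|$. $\square$

## Three intervals: complete at density one, but not minimal

A sensible first try is to make $b$ equal to $a$ with a sign change at $\alpha$, and read the jump with blocks of half-integers. Let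
$$E_0=[0,\alpha]\cup[2\pi+\alpha,4\pi+\alpha]\cup[6\pi+\alpha,8\pi],\qquad|E_0|=4\pi .$$
On $[0,\alpha)$ the layers in use are $0,2$, and on $[\alpha,2\pi)$ they are $1,3$. So $b=a$ on $[0,\alpha)$ and $b=-a$ on $[\alpha,2\pi)$. The pair $(a,w)$ determines $\varphi$: on $[0,\alpha)$, $\varphi_2=\frac w2$ and $\varphi_0=a-\frac w2$; on $[\alpha,2\pi)$, solve $\varphi_1+\varphi_3=a$, $\varphi_1+3\varphi_3=w$. If $a=0$ the layers are $\pm\frac w2$, and $\|\varphi\|=\|w\|/\sqrt2\le\|w\|$.

Let $Q'$ be the union of blocks satisfying (4), and $\Lambda'=\Lambda_B\cup Q'$. *The system $\{e_\lambda\}_{\Lambda'}$ is complete in $L^2(E_0)$.* Suppose $F|_{\Lambda'}=0$. By Lemma 1, $a$ is analytic. If $a\not\equiv0$, let $l$ be minimal with $a^{(l)}(\alpha)\ne0$. By (2), the function $D(r)=(\int_0^\alpha-\int_\alpha^{2\pi})ae^{irt}dt=F(r)$ is $0$ on $Q'$, so $\Delta_k[D]=0$. Lemmas 2 and 3 give $a^{(l)}(\alpha)=0$, a contradiction. So $a=0$, then $Tw=0$ by Lemma 1(2), $w=0$, and $\varphi=0$.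

By (4) a block can meet $[0,R]$ only if $2^k\le R$, so $Q'$ has $O(\log^2R)$ points in $B(0,R)$. Thus $\Lambda'$ has density $1$ while $|E_0|/2\pi=2$.

But the system is *not minimal*, and here the attempt stops. Lemma 3 only looks at $k\to\infty$, so the same argument proves completeness after deleting any one point $r_0$ of $Q'$. Hence $e_{r_0}$ lies in the closed span of the others. The conditions at $Q'$ are strong enough jointly and redundant individually.

## A fourth interval and what half-integers see on it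

The remedy is to pay for each new frequency $r_i$ by *deleting* one frequency $s_i$ from another place, where the deletion makes $r_i$ indispensable. For this we add a short interval on which $b$ is free. Adding $[6\pi-h,6\pi]$ to $E_0$ gives the set $E$ of Theorem 1. With $J=[0,2\pi-h)$ and $H=[2\pi-h,2\pi)$, the layers in use on $E$ are, up to null sets,

* $t\in[0,\alpha)$: layers $0,2$;
* $t\in[\alpha,2\pi-h)$: layers $1,3$;
* $t\in H$: layers $1,2,3$.

Hence
$$b=\sigma a\ \text{ on }J,\qquad\sigma=1\text{ on }[0,\alpha),\quad\sigma=-1\text{ on }[\alpha,2\pi-h).$$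
The map $\varphi\mapsto(a,w,b|_H)$ is an isomorphism of $L^2(E)$ onto $L^2(0,2\pi)\oplus L^2(0,2\pi)\oplus L^2(H)$. On $J$ we invert as on $E_0$; on $H$, $\varphi_2=\frac{a+b}2$ and we solve $\varphi_1+\varphi_3=\frac{a-b}2$, $\varphi_1+3\varphi_3=w-a-b$.

If $a=0$ and $u=b|_H$, then the layers on $J$ are $\pm\frac w2$, and on $H$ we get $\varphi_2=\frac u2$, $\varphi_3=\frac w2-\frac u4$, $\varphi_1=-\frac w2-\frac u4$. So $\|\varphi\|^2=\frac12\|w\|^2+\frac38\|u\|^2$ and
$$\|\varphi\|\le\|w\|+\|u\|.\tag{7}$$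

Next we compute $\hat b$ at half-integers. Let $b\in L^2(0,2\pi)$ be arbitrary, and $P=N\mathbb Z+\frac12$. Cut $b$ into pieces $b_q(t)=b(t+qh)$, $t\in[0,h)$, $0\le q\le N-1$, and put $g=\sum_{q=0}^{N-1}\zeta^qb_q$.

For $\lambda\in P$ we have $e^{i\lambda h}=\zeta$, so $\hat b(\lambda)=\int_0^hg\,e^{i\lambda t}dt$. Since $Nh=2\pi$, the functions $e^{-i\lambda t}$, $\lambda\in P$, form an orthogonal basis of $L^2(0,h)$ with squared norm $h$. Hence $(\hat b(\lambda))_{\lambda\in P}\in\ell^2$ and $g=\frac1h\sum_{\lambda\in P}\hat b(\lambda)e^{-i\lambda t}$ in $L^2(0,h)$. So $P$ sees only $g$.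

For $r\in N\mathbb Z+\frac32$ we have $e^{irh}=\zeta^3$, so $\hat b(r)=\sum_q\zeta^{3q}\int_0^hb_qe^{irt}dt$. As $\zeta^{2N}=1$,
$$\zeta^{3(N-1)}b_{N-1}=\zeta^{-2}\zeta^{N-1}b_{N-1}=\zeta^{-2}\Big(g-\sum_{q\le N-2}\zeta^qb_q\Big).$$
Insert this, expand $g$, and use $\int_0^he^{i(r-\lambda)t}dt=\frac{\zeta^2-1}{i(r-\lambda)}$ for $\lambda\in P$:
$$\hat b(r)=\sum_{q=0}^{N-2}\beta_q\int_0^hb_qe^{irt}dt+\gamma\sum_{\lambda\in P}\frac{\hat b(\lambda)}{r-\lambda},\qquad\beta_q=\zeta^q(\zeta^{2q}-\zeta^{-2}),\quad\gamma=\frac{\zeta^{-2}(\zeta^2-1)}{ih}.\tag{8}$$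
Since $N\ge2$, $\gamma\ne0$ and $\beta_0=1-\zeta^{-2}\ne0$.

Suppose first that $b=u$ on $H=[(N-1)h,Nh)$ and $b=0$ on $J=[0,(N-1)h)$. Then $g=\zeta^{N-1}u(\cdot+(N-1)h)$, the map $u\mapsto(\hat u(\lambda))_{\lambda\in P}$ is an isomorphism of $L^2(H)$ onto $\ell^2(P)$, and
$$\hat u(r)=\gamma\sum_{\lambda\in P}\frac{\hat u(\lambda)}{r-\lambda}\qquad(r\in N\mathbb Z+\tfrac32).\tag{9}$$
So $P$ is complete and minimal in $L^2(H)$, with density $\frac1N$. However, $\Lambda_B\cup P$ does not do our job: for $b=\sigma a$ on $J$, the equations $\hat b|_P=0$ say $g=0$, which merely expresses $b|_H$ through $a$.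

Exchange one point: replace $s\in P$ by $r\in N\mathbb Z+\frac32$. If $\hat u$ vanishes on $P\setminus\{s\}$ and at $r$, then (9) gives $0=\gamma\hat u(s)/(r-s)$, so $u=0$; the exchanged system is complete in $L^2(H)$. We shall exchange infinitely many points $s_i\in P$ for $r_i$, where the $r_i$ form blocks as in (4). The unknown values $c_m=\hat b(s_m)$ will appear as $\sum_mc_m/(r-s_m)$. If the $s_m$ are far from the blocks, this function is too smooth along a block to imitate an alternating term.

## Choice of the exchanged sets $S$ and $Q$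

Let $\nu_0=0$, $\nu_k=\sum_{i=1}^k(i+1)$. We choose $S=\{s_1<s_2<\dots\}\subset P\cap(0,\infty)$ and $Q=\{r_1<r_2<\dots\}\subset(N\mathbb Z+\frac32)\cap(0,\infty)$ block by block. Block $k$ has the indices $\nu_{k-1}<i\le\nu_k$, which are $k+1$ in number, and
$$r_{\nu_{k-1}+1+j}=X_k+Nj\quad(0\le j\le k),\qquad X_k\in2N\mathbb Z+\tfrac32.$$
Let $C=\prod_{j\ge1}\frac{1+4^{-j}}{1-4^{-j}}$ and $\rho_0=1$. For $k=1,2,\dots$ choose successively:

1. $s_{\nu_{k-1}+1},\dots,s_{\nu_k}\in P$, the first at least $4\rho_{k-1}$, each next one at least $4$ times the previous one;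
2. $X_k\ge3s_{\nu_k}$ with $X_k\ge N^k2^{k+1}(2k)!\,(\nu_k+1)$;
3. $\rho_k\ge2(X_k+Nk)$ with $\rho_k\ge k(2\sqrt{\nu_k}+1)/\kappa_k$, where $\kappa_k=C^{-1}\prod_{i\le\nu_k}\frac{s_i}{3r_i}$.

The number $\kappa_k$ involves only points already chosen. The consequences we use are:

* $s_i/r_i\le\frac13$, by item 2;
* $s_{i'}\ge4^{i'-i}s_i$ for $i'>i$ (across blocks, $s_{\nu_k+1}\ge4\rho_k\ge8X_k\ge24s_{\nu_k}$);
* $r_i>s_i\ge4^{i-\nu_k}\rho_k$ for $i>\nu_k$;
* $s_i,r_i\le\rho_k/2$ for $i\le\nu_k$, by item 3 and because the $\rho_k$ increase.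

Since $s_i\ge4^{i-1}s_1$ and $r_i>s_i$, both $S$ and $Q$ have $O(\log R)$ points in $B(0,R)$. Finally put
$$M=(P\setminus S)\cup Q,\qquad\Lambda=\Lambda_B\cup M.$$
As $N\ge2$, $P\cap Q=\emptyset$. Points of $M$ are half-integers, and $n<n+\varepsilon_n\le n+\frac14$, so distinct points of $\Lambda$ are at distance at least $\frac14$: $\Lambda$ is uniformly discrete.

The exchange is governed by
$$\Theta(z)=\prod_{i\ge1}\frac{1-z/r_i}{1-z/s_i},\qquad d_m=\operatorname{Res}_{s_m}\Theta .$$
As $\sum(1/r_i+1/s_i)<\infty$, $\Theta$ is meromorphic with simple zeros exactly at $Q$ and simple poles exactly at $S$. We need four properties.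

**(a) Size on circles: $\kappa_k\le|\Theta(z)|\le C$ on $|z|=\rho_k$.** For $i\le\nu_k$ the $i$-th factor has modulus $\frac{s_i}{r_i}\frac{|z-r_i|}{|z-s_i|}$. As $s_i,r_i\le\rho_k/2$, both distances lie in $[\frac{\rho_k}2,\frac{3\rho_k}2]$, so the factor lies between $\frac{s_i}{3r_i}$ and $\frac{3s_i}{r_i}\le1$. For $i=\nu_k+j$ we have $|z/r_i|,|z/s_i|\le4^{-j}$, so the factor lies between $\frac{1-4^{-j}}{1+4^{-j}}$ and its reciprocal. Multiply.

**(b) Residues: $|d_m|\le C_0s_m3^{-(m-1)}$ with $C_0=\prod_{j\ge1}(1-4^{-j})^{-1}$.** We have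
$$|d_m|=s_m\Big|1-\frac{s_m}{r_m}\Big|\prod_{i\ne m}\frac{|1-s_m/r_i|}{|1-s_m/s_i|}.$$
For $i\ge m$, $0<1-s_m/r_i<1$; for $i>m$, $1-s_m/s_i\ge1-4^{-(i-m)}$. These produce the factor $C_0$. For $i<m$ with $r_i<s_m$ the factor is $\frac{s_i}{r_i}\cdot\frac{s_m-r_i}{s_m-s_i}\le\frac13$, because $s_i<r_i$. For $i<m$ with $r_i>s_m$ the factor is $\frac{s_i}{r_i}\cdot\frac{r_i-s_m}{s_m-s_i}\le\frac{s_i}{s_m-s_i}\le\frac13$, because $s_m\ge4s_i$.

**(c) Partial fractions.** For $\lambda_0\in\mathbb C\setminus S$ and $z\notin S\cup\{\lambda_0\}$,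
$$\frac{\Theta(z)}{z-\lambda_0}=\sum_m\frac{d_m}{s_m-\lambda_0}\,\frac1{z-s_m}+\frac{\Theta(\lambda_0)}{z-\lambda_0},\qquad\Big(\frac{d_m}{s_m-\lambda_0}\Big)_m\in\ell^2.$$
Since $s_m/|s_m-\lambda_0|$ is bounded, (b) shows that the coefficients are $O(3^{-m})$. So the series converges absolutely and locally uniformly off $S$. By (a), $\frac1{2\pi i}\oint_{|\xi|=\rho_k}\frac{\Theta(\xi)\,d\xi}{(\xi-\lambda_0)(\xi-z)}=O(\rho_k^{-1})\to0$. By the residue theorem, for large $k$ this integral equals
$$\frac{\Theta(z)}{z-\lambda_0}-\frac{\Theta(\lambda_0)}{z-\lambda_0}-\sum_{m\le\nu_k}\frac{d_m}{(s_m-\lambda_0)(z-s_m)}.$$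
Let $k\to\infty$. If $\lambda_0=r_0\in Q$, then $\Theta(r_0)=0$, and by continuity the series equals $\Theta'(r_0)$ at $z=r_0$.

**(d) Uniqueness: if $c\in\ell^2$ and $A(z)=\sum_m\frac{c_m}{z-s_m}$ vanishes on $Q$, then $c=0$.** The function $G=A/\Theta$ is entire: at $S$ the at most simple poles of $A$ meet simple poles of $\Theta$, and at $Q$ the simple zeros of $\Theta$ meet zeros of $A$. On $|z|=\rho_k$ we have $|z-s_m|\ge\rho_k/2$ for $m\le\nu_k$ and $|z-s_{\nu_k+j}|\ge(4^j-1)\rho_k$. Since $\sum_j(4^j-1)^{-2}\le1$, Cauchy–Schwarz gives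
$$|A|\le\|c\|\Big[\frac{2\sqrt{\nu_k}}{\rho_k}+\frac1{\rho_k}\Big]=\|c\|\,\frac{2\sqrt{\nu_k}+1}{\rho_k},\qquad|G|\le\|c\|\,\frac{2\sqrt{\nu_k}+1}{\rho_k\kappa_k}\le\frac{\|c\|}k .$$
By the maximum principle $G\equiv0$, so $A\equiv0$, and its residues $c_m$ vanish.

## The exchanged system is complete and minimal on $H$

**Lemma 4.** $\{e_\mu\}_{\mu\in M}$ is complete and minimal in $L^2(H)$.

**Proof.** Recall that $u\in L^2(H)$ may be prescribed by an arbitrary sequence $(\hat u(\lambda))_{\lambda\in P}\in\ell^2(P)$, and that (9) gives $\hat u$ on $Q$.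

*Completeness.* If $\hat u|_M=0$, then only the values $c_m=\hat u(s_m)$ survive in (9), and $\sum_mc_m/(r-s_m)=0$ for $r\in Q$. By (d), $c=0$. So $\hat u|_P=0$ and $u=0$.

*Minimality at $\lambda_0\in P\setminus S$.* Take $u$ with $\hat u(s_m)=\frac{d_m}{s_m-\lambda_0}$, $\hat u(\lambda_0)=\Theta(\lambda_0)\ne0$, and $\hat u=0$ elsewhere on $P$. By (9) and (c), $\hat u(r)=\gamma\frac{\Theta(r)}{r-\lambda_0}=0$ for $r\in Q$.

*Minimality at $r_0\in Q$.* Take $\hat u(s_m)=\frac{d_m}{s_m-r_0}$ and $\hat u=0$ elsewhere on $P$. By (c), $\hat u(r)=\gamma\frac{\Theta(r)}{r-r_0}=0$ for $r\in Q\setminus\{r_0\}$, and $\hat u(r_0)=\gamma\Theta'(r_0)\ne0$. $\square$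

## Vanishing of $a$ on four intervals

Lemma 4 secures everything when $a=0$. This section shows that the same set $Q$ still forces $a=0$, in spite of the freedom gained on $H$.

**Lemma 5.** Let $\varphi\in L^2(E)$ and $F|_\Lambda=0$. Then $a=0$.

**Proof.** **Step 1: turn the hypothesis into an equation on $Q$.** By Lemma 1(1), $a$ is $2\pi$-periodic and real-analytic. By (2), $\hat b|_M=0$. Put $c_m=\hat b(s_m)$; then $c\in\ell^2$, and $\hat b=0$ on $P\setminus S$ and on $Q$. Since $h\le2\pi-h$, we have $b_0=\sigma a$ on $[0,h)$, with its sign change at $\alpha$, and $b_q=-a(\cdot+qh)$ for $1\le q\le N-2$. So (8) gives, for $r\in Q$,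
$$A(r):=\sum_m\frac{c_m}{r-s_m}=D(r),\tag{10}$$
$$D(r)=-\frac1\gamma\Big[\beta_0\Big(\int_0^\alpha-\int_\alpha^h\Big)a(t)e^{irt}dt-\sum_{q=1}^{N-2}\beta_q\int_0^ha(t+qh)e^{irt}dt\Big].$$

**Step 2: expand $D$.** Suppose $a\not\equiv0$. By analyticity there is a minimal $l\ge0$ with $a^{(l)}(\alpha)\ne0$. By Lemma 2, $D$ has an expansion as in Lemma 3, with
$$B=-\frac{\beta_0}\gamma\cdot\frac{2(-1)^l}{i^{l+1}}e^{3\pi i/(2N)}a^{(l)}(\alpha)\ne0,$$
since the endpoint $\alpha$ occurs only in the $\beta_0$-term.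

**Step 3: the left side of (10) is smooth along each block.** Let $x\in[X_k,X_k+Nk]$. If $m\le\nu_k$, then $s_m\le X_k/3$ and $|x-s_m|\ge X_k/2$. If $m>\nu_k$, then $s_m\ge4^{m-\nu_k}\rho_k\ge4^{m-\nu_k}\cdot2x$, so $|x-s_m|\ge s_m/2\ge4^{m-\nu_k}X_k$. By Cauchy–Schwarz,
$$|A^{(k)}(x)|\le k!\,\|c\|\Big(\sum_m|x-s_m|^{-2k-2}\Big)^{1/2}\le k!\,\|c\|\,2^{k+1}(\nu_k+1)^{1/2}X_k^{-k-1}.$$
By (6) and the choice $X_k\ge N^k2^{k+1}(2k)!\,(\nu_k+1)$, $|\Delta_k[A]|\le\|c\|X_k^{-k}$.

**Step 4: conclude.** Since $D=A$ on $Q$, $2^{-k}X_k^{l+1}|\Delta_k[D]|\le2^{-k}\|c\|X_k^{l+1-k}\to0$. The blocks satisfy (4), so Lemma 3 gives $B=0$, a contradiction. $\square$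

Deleting a point of $Q$ does not disturb this argument, just as on $E_0$. The difference is that now $a=0$ does not end the story: $u$ remains, and by Lemma 4 each point of $Q$ is needed to kill it.

## Proof of Theorem 1

**Step 1: coordinates on $\{a=0\}$.** If $a=0$, then $b=0$ on $J$, and $\varphi$ is determined by an arbitrary pair $(w,u)\in L^2(0,2\pi)\oplus L^2(H)$ with $u=b|_H$. Write $\varrho_n(w,u)$ for $\varrho_n(\varphi)$; it is linear in $(w,u)$. By Lemma 1(2), (7) and (2),
$$F(n+\varepsilon_n)=2\pi i\varepsilon_n\big(\hat w(n)+\varrho_n(w,u)\big),\quad|\varrho_n(w,u)|\le C_3\varepsilon_n(\|w\|+\|u\|),\qquad F(\mu)=\hat u(\mu)\ (\mu\in M).\tag{11}$$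
By (7), the $\varphi$ belonging to $(w,0)$ satisfies $\|\varphi\|\le\|w\|$. So by Lemma 1(3) the map $Tw=(\hat w(n)+\varrho_n(w,0))_n$ is an isomorphism of $L^2(0,2\pi)$ onto $\ell^2(\mathbb Z)$.

**Step 2: completeness.** Let $F|_\Lambda=0$. By Lemma 5, $a=0$. By (11), $\hat u|_M=0$, so $u=0$ by Lemma 4. Then $Tw=0$, so $w=0$ and $\varphi=0$.

**Step 3: minimality at $n_0+\varepsilon_{n_0}$.** Take $a=0$, $u=0$, $w=T^{-1}(\delta_{n,n_0})_n$. By (11), $F=0$ on $\Lambda\setminus\{n_0+\varepsilon_{n_0}\}$ and $F(n_0+\varepsilon_{n_0})=2\pi i\varepsilon_{n_0}\ne0$.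

**Step 4: minimality at $\mu_0\in M$.** Take $a=0$, and by Lemma 4 take $u\in L^2(H)$ with $\hat u=0$ on $M\setminus\{\mu_0\}$ and $\hat u(\mu_0)\ne0$. The sequence $(\varrho_n(0,u))_n$ is in $\ell^2$ by (11), so we may put $w=-T^{-1}(\varrho_n(0,u))_n$. Then $\hat w(n)+\varrho_n(w,u)=(Tw)_n+\varrho_n(0,u)=0$ for all $n$. So $F=0$ on $\Lambda\setminus\{\mu_0\}$ and $F(\mu_0)=\hat u(\mu_0)\ne0$.

**Step 5: density.** In $B(0,R)$, $\Lambda_B$ has $2R+O(1)$ points. $M$ has $\frac{2R}N+o(R)$, because $S$ and $Q$ have $O(\log R)$. So the limit is $1+\frac1N$. $\blacksquare$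

The conjecture is therefore false.

## Rank of the biorthogonal vectors

We now ask how much of the one-interval argument survives. (The letters $a,b,r,\alpha$ of the construction are free again.) Let $E=\bigcup_{j=1}^m[x_j,x_j+\ell_j]$ with disjoint component intervals. For $\varphi\in L^2(E)$ separate the pieces:
$$F=\sum_je^{ix_jz}f_j=\mathbf f\cdot v,\qquad f_j(z)=\int_0^{\ell_j}\varphi(x_j+t)e^{izt}dt,\quad\mathbf f=(f_1,\dots,f_m),\quad v(z)=(e^{ix_jz})_j .$$
Let $\mathcal H$ be the space of these vectors $\mathbf f$; the $j$-th component runs over all transforms with spectrum in $[0,\ell_j]$. By Fact 1 in each component, if $\mathbf g\in\mathcal H$ and the *whole vector* $\mathbf g(z_0)=0$, then $\mathbf g/(z-z_0)\in\mathcal H$. This is the division that survives the gaps.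

Let $\{e_\lambda\}_\Lambda$ be minimal in $L^2(E)$ with $\Lambda$ infinite. (For finite $\Lambda$ the density is $0$, and the system is not complete.) For each $\lambda\in\Lambda$ choose $\mathbf f_\lambda\in\mathcal H$ with $\mathbf f_\lambda\cdot v=0$ on $\Lambda\setminus\{\lambda\}$ and $\mathbf f_\lambda(\lambda)\cdot v(\lambda)\ne0$.

**Definition 5 (rank).** $r\in\{1,\dots,m\}$ is the rank of $\{\mathbf f_\lambda\}_{\lambda\in\Lambda}$ over the field of meromorphic functions on $\mathbb C$. If the system is also complete, $\mathbf f_\lambda$ is unique up to a scalar and $r$ depends only on $E,\Lambda$.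

For example, let $E=[0,\pi]\cup[3\pi,4\pi]$ and $\Lambda=\mathbb Z$. The function $\varphi(t)=e^{-int}$ on $E$ has $F(n')=0$ for integers $n'\ne n$. Its vector is $\mathbf f_n=\pi_n\cdot(1,(-1)^n)$ with $\pi_n(z)=\int_0^\pi e^{i(z-n)t}dt=\frac{e^{i\pi(z-n)}-1}{i(z-n)}$. So $\mathbf f_0,\mathbf f_1$ are independent and $r=2=m$. Their determinant is $-2\pi_0\pi_1$. Its zeros are the nonzero even integers and the odd integers other than $1$, that is $\mathbb Z\setminus\{0,1\}$, all simple, and its spectrum is $[0,2\pi]$, of length $|E|$. Part 2 of the next theorem shows that this is the general picture at full rank.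

**Theorem 2.**

1. If $\{e_\lambda\}_\Lambda$ is minimal in $L^2(E)$, then $\mathcal D_+(\Lambda)\le\frac{|E|}{2\pi}$.
2. If it is complete and minimal and $r=m$, then $\lim_{R\to\infty}\frac{\#(\Lambda\cap B(0,R))}{2R}=\frac{|E|}{2\pi}$.
3. If it is complete and minimal and $E=I_1\cup I_2$ consists of two intervals, then the limit exists and equals $\frac{|E|}{2\pi}$ or $\frac{\max(|I_1|,|I_2|)}{2\pi}$. The second value is possible only if $\{e_\lambda\}_\Lambda$ is complete and minimal already in $L^2$ of an interval $I_i$ of maximal length.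

## The upper bound from a minor

**Proof of Theorem 2(1).** Instead of the zeros of one $F$, whose spectrum stretches over the hull of $E$, we count zeros of a determinant, whose spectrum has length at most $|E|$. Choose $\lambda_1,\dots,\lambda_r$ with $\mathbf f_i:=\mathbf f_{\lambda_i}$ independent over the meromorphic functions. Let $\mathcal M$ be the $r\times m$ matrix with rows $\mathbf f_i$, and $\Delta_J\not\equiv0$ a minor with column set $J$, $|J|=r$. We claim:
$$\Delta_J=0\quad\text{on }\Lambda\setminus\{\lambda_1,\dots,\lambda_r\}.\tag{12}$$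
Otherwise $\Delta_J(\mu)\ne0$ for some such $\mu$. Since the rank is $r$, $\mathbf f_\mu=\sum_i\theta_i\mathbf f_i$ with meromorphic $\theta_i$. By Cramer's rule on the columns $J$, the $\theta_i$ have denominator $\Delta_J$, so they are holomorphic at $\mu$. Hence $\mathbf f_\mu(\mu)\cdot v(\mu)=\sum_i\theta_i(\mu)\,\mathbf f_i(\mu)\cdot v(\mu)=0$, because $\mu\neq\lambda_i$. This is a contradiction.

Every term of $\Delta_J$ is a product of one transform per column in $J$, so its spectrum lies in $[0,\sum_{j\in J}\ell_j]$. By (12) and Fact 3, $\mathcal D_+(\Lambda)\le\sum_{j\in J}\ell_j/2\pi\le|E|/2\pi$. $\square$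

## Full rank gives equality

**Proof of Theorem 2(2).** Let $r=m$, $\Delta=\det\mathcal M\not\equiv0$, $\Lambda'=\Lambda\setminus\{\lambda_1,\dots,\lambda_m\}$ and
$$\mathbf W=\{\mathbf g\in\mathcal H:\ \mathbf g\cdot v=0\text{ on }\Lambda'\}.$$

**Step 0: $\mathbf W=\operatorname{span}(\mathbf f_1,\dots,\mathbf f_m)$ with constant coefficients.** Given $\mathbf g\in\mathbf W$, subtract the constant combination of the $\mathbf f_i$ whose product with $v$ agrees with $\mathbf g\cdot v$ at $\lambda_1,\dots,\lambda_m$. It exists because $\mathbf f_i\cdot v$ is nonzero at $\lambda_i$ and zero at the other $\lambda_j$. The difference, multiplied by $v$, vanishes on $\Lambda$, so it is $0$ by completeness.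

**Step 1: a tool for contradictions. No $\mathbf h\ne0$ has both $\mathbf h\in\mathbf W$ and $z\mathbf h\in\mathbf W$.** Otherwise, for each $z_0$, $(z-z_0)\mathbf h\in\mathbf W\setminus\{0\}$ is a nontrivial constant combination of the rows that vanishes at $z_0$. So $\Delta(z_0)=0$ for all $z_0$, a contradiction.

**Step 2: the zeros of $\Delta$ are exactly the points of $\Lambda'$, all simple.** They contain $\Lambda'$ by (12).

*No zero outside $\Lambda'$.* Suppose $\Delta(z_0)=0$ with $z_0\notin\Lambda'$. A nontrivial combination $\mathbf g\in\mathbf W$ of the rows has $\mathbf g(z_0)=0$, and $\mathbf g\ne0$ by independence. Put $\mathbf h=\mathbf g/(z-z_0)\in\mathcal H$. Then $\mathbf h\in\mathbf W$ because $z_0\notin\Lambda'$, and $z\mathbf h=\mathbf g+z_0\mathbf h\in\mathbf W$, contradicting Step 1.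

*No multiple zero.* Suppose $\mu\in\Lambda'$ is a zero of order at least $2$.

First suppose two independent $\mathbf g_1,\mathbf g_2\in\mathbf W$ vanish at $\mu$. A nontrivial combination $\mathbf h$ of $\mathbf g_1/(z-\mu)$, $\mathbf g_2/(z-\mu)$ has $\mathbf h(\mu)\cdot v(\mu)=0$. Then $\mathbf h\in\mathbf W\setminus\{0\}$ and $z\mathbf h=(z-\mu)\mathbf h+\mu\mathbf h\in\mathbf W$, contradicting Step 1.

Otherwise the rows at $\mu$ satisfy exactly one linear relation. After a constant invertible change of rows, which keeps them in $\mathbf W$ and multiplies $\Delta$ by a nonzero constant, $\mathbf f_1(\mu)=0$ and $\mathbf f_2(\mu),\dots,\mathbf f_m(\mu)$ are independent. Put $\mathbf h_1=\mathbf f_1/(z-\mu)$. The determinant of $\mathbf h_1,\mathbf f_2,\dots,\mathbf f_m$ is $\Delta/(z-\mu)$ up to a constant, so it vanishes at $\mu$. Hence $\mathbf h_1(\mu)\in\operatorname{span}(\mathbf f_2(\mu),\dots,\mathbf f_m(\mu))$. All rows lie in $\mathbf W$ and $\mu\in\Lambda'$, so $\mathbf h_1(\mu)\cdot v(\mu)=0$.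 Therefore $\mathbf h_1\in\mathbf W$ and $z\mathbf h_1=\mathbf f_1+\mu\mathbf h_1\in\mathbf W$, contradicting Step 1.

**Step 3: the convex hull of the spectrum of $\Delta$ is $[0,|E|]$.** It is contained in $[0,|E|]$. Suppose that $0$ is not in the spectrum of $\Delta$. Let $s\le m-1$ be the largest size of a minor of $\mathcal M$ (of any square size) with $0$ in its spectrum, and $s=0$ if there is none.

*Case $s=0$.* All entries of $\mathcal M$ have spectrum in $[\varepsilon,\infty)$ for some $\varepsilon>0$. So $e^{-i\varepsilon z}\mathbf f_1\in\mathcal H$, and it lies in $\mathbf W=\operatorname{span}(\mathbf f_i)$. As the rows are independent over meromorphic functions, comparing coefficients shows that $e^{-i\varepsilon z}$ is constant, a contradiction.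

*Case $s\ge1$.* Let $\det\mathcal M_{I,J}$ be an $s\times s$ minor with $0$ in its spectrum, $i_0\notin I$, $I'=I\cup\{i_0\}$. For each $j$ expand $\det\mathcal M_{I',(J,j)}$, in which column $j$ is appended last, along its last column:
$$\sum_{i\in I'}\tilde a_i\mathcal M_{ij}=\det\mathcal M_{I',(J,j)} .$$
The $\tilde a_i$ do not depend on $j$; they are $s\times s$ minors up to sign, and $\tilde a_{i_0}=\pm\det\mathcal M_{I,J}$. The right side is $0$ if $j\in J$, and otherwise it is up to sign an $(s+1)\times(s+1)$ minor. So by maximality of $s$ there is $\varepsilon>0$ such that all these sums have spectrum in $[\varepsilon,\infty)$.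

We truncate the coefficients so as to produce an element of $\mathbf W$. Split $\tilde a_i=a_i'+a_i''$ with spectra in $[0,\varepsilon]$ and $[\varepsilon,\infty)$. Put $\theta_i=e^{-i\varepsilon z}a_i'$, with spectrum in $[-\varepsilon,0]$, and $\mathbf F=\sum_{i\in I'}\theta_i\mathbf f_i$. Its $j$-th component is
$$\sum_i\theta_i\mathcal M_{ij}=e^{-i\varepsilon z}\sum_i\tilde a_i\mathcal M_{ij}-\sum_ie^{-i\varepsilon z}a_i''\mathcal M_{ij}.$$
By the left expression its spectrum lies in $(-\infty,\ell_j]$, and by the right one in $[0,\infty)$. So $\mathbf F\in\mathcal H$. Since the $\theta_i$ are entire, $\mathbf F\cdot v=0$ on $\Lambda'$. Thus $\mathbf F\in\mathbf W=\operatorname{span}(\mathbf f_i)$. By independence of the rows over meromorphic functions, the $\theta_i$ are constants, and being in $L^2(\mathbb R)$ they vanish. But $a_{i_0}'\ne0$, because $0$ is in the spectrum of $\tilde a_{i_0}$. This is a contradiction.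

So $0$ is in the spectrum of $\Delta$. For the other end, replace $(E,\Lambda)$ by $(-E,-\Lambda)$. This replaces $f_j(z)$ by $e^{i\ell_jz}f_j(-z)$, hence $\Delta(z)$ by $e^{i|E|z}\Delta(-z)$, and preserves all hypotheses. So $|E|$ is in the spectrum of $\Delta$ too.

**Step 4: count.** By Steps 2 and 3 and Fact 3, $\#(\Lambda\cap B(0,R))/2R\to|E|/2\pi$. $\square$

## The dichotomy for two intervals

**Proof of Theorem 2(3).** If $r=2$, apply part 2.

**Step 1: rank one concentrates on one interval.** Let $r=1$ and $\mathbf f_{\lambda_1}=(A,B)$. By (12), each of $A,B$ that is not identically zero vanishes on $\Lambda\setminus\{\lambda_1\}$. So $(A,0)$ and $(0,B)$ lie in $\{\mathbf g\in\mathcal H:\mathbf g\cdot v=0\text{ on }\Lambda\setminus\{\lambda_1\}\}$. This space is one-dimensional by completeness, since an element of it whose product with $v$ vanishes at $\lambda_1$ is $0$. So one of $A,B$ is $0$; number the intervals so that $B=0$. As $r=1$, all $\mathbf f_\lambda$ are meromorphic multiples of $(A,0)$,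 so they have zero second component. Hence $\{e_\lambda\}_\Lambda$ is minimal in $L^2(I_1)$. It is complete there, being complete in $L^2(E)$. By part 2 with $m=1$, the density is $|I_1|/2\pi$.

**Step 2: that interval is a longest one.** Suppose $\delta=|I_2|-|I_1|>0$. By Fact 2, $(z-\lambda_1)\frac{e^{i\delta z}-1}zA(z)$ is a transform with spectrum in $[0,|I_1|+\delta]=[0,|I_2|]$. It is nonzero and vanishes on $\Lambda$. Multiplied by $e^{ix_2z}$ it becomes the transform of a nonzero function in $L^2(I_2)$ that vanishes on $\Lambda$. This contradicts completeness in $L^2(I_2)$, which follows from completeness in $L^2(E)$. So $|I_1|=\max(|I_1|,|I_2|)$. $\blacksquare$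

**Remark.** The bound in Theorem 2(1) is attained already for one interval. The hypothesis $r=m$ in Theorem 2(2) cannot be dropped: by that very statement, the systems of Theorem 1 have $r<m=4$. These notes do not decide whether the second alternative in Theorem 2(3) actually occurs, nor what the infimum of $\mathcal D_+(\Lambda)/(|E|/2\pi)$ over all $E$ and all complete minimal systems is. Theorem 1 shows that this infimum is at most $\frac12$.
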